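\title{The largest extrinsic systole of an $n$-twisted flat torus has order $n^{-1/2}$}

\begin{abstract}
An embedding of the flat torus $\mathbb{R}^2/\mathbb{Z}^2$ in $\mathbb{R}^3$ is $n$-twisted if it is unknotted and the meridians of the two complementary solid tori are the classes $(0,1)$ and $(1,-n)$. Its extrinsic systole is the diameter of the smallest ball that contains a non-contractible curve of the surface. We prove that the largest extrinsic systole of an $n$-twisted $C^1$ isometric embedding has order $n^{-1/2}$; in particular it is not $O(n^{-1})$, the order given by tori of revolution. The lower bound comes from an explicit surface on which twisting is cheap along one circle. The upper bound comes from a triangulation of the lens space $L(n,1)$ or $L(n+1,1)$ with $O(\delta^{-2})$ tetrahedra, where $\delta$ is the systole, and from the lower bound of Jaco, Rubinstein and Tillmann for the number of tetrahedra in such a triangulation.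
\end{abstract}

\section{Twisted tori and their extrinsic systole}\label{sec:intro}

Let $T=\mathbb{R}^2/\mathbb{Z}^2$ be the flat torus. We identify $\pi_1(T)=H_1(T,\mathbb{Z})$ with $\mathbb{Z}^2$ in the standard way, so that a loop is non-contractible exactly when its class in $\mathbb{Z}^2$ is nonzero. For a $C^1$ map $f:T\to\mathbb{R}^3$ we write $|df|$ for the operator norm of the differential; $f$ is \emph{isometric} if $|df(\xi)|=|\xi|$ for every tangent vector $\xi$.

\begin{definition}
The \emph{extrinsic systole} $\operatorname{sys}(f)$ of an embedding $f:T\to\mathbb{R}^3$ is the infimum of the diameters of the closed balls in $\mathbb{R}^3$ that contain $f(\ell)$ for some non-contractible loop $\ell$ in $T$.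
\end{definition}

This number depends only on the surface $f(T)$. It is the scale below which an observer in $\mathbb{R}^3$ cannot see the topology of the surface. If $|df|\le 1$, then every point of the closed geodesic of class $(0,1)$ is mapped within distance $\frac12$ of the image of its base point, so
\begin{equation}\label{eq:trivial}
\operatorname{sys}(f)\le 1 .
\end{equation}
All isometric embeddings have the same shortest non-contractible curve, of length $1$, but the way in which the torus sits in space can force the extrinsic systole to be much smaller. We study one such topological constraint.

The complement of $f(T)$ in $\mathbb{R}^3$ has two components. We call their closures in $S^3=\mathbb{R}^3\cup\{\infty\}$ the \emph{sides} of $f$; adding the point $\infty$ does not change the first homology of the unbounded component. The embedding is \emph{unknotted} if $f(T)$ is ambient isotopic to a standard torus of revolution; equivalently, both sides are solid tori $D^2\times S^1$. For such a side the kernel of $H_1(T)\to H_1(D^2\times S^1)$ is generated by the class of $\partial D^2\times\{\mathrm{pt}\}$. This primitive class, determined up to sign, is the \emph{meridian} of the side.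

\begin{definition}
Let $n$ be a positive integer. An embedding $f:T\to\mathbb{R}^3$ is \emph{$n$-twisted} if it is unknotted and its sides can be named $V$ and $W$, with meridians $v$ and $u$, in such a way that
\[
(1,0)=u+nv,\qquad (0,1)=v .
\]
\end{definition}

The picture to keep in mind is a cylinder of height $1$ and circumference $1$, one end of which is rotated by $n$ full turns before it is glued to the other. The circles around the cylinder have class $v$, and the rulings close up to curves of class $u+nv$. Thus a curve of length $1$ has to run $n$ times in the direction $v$, and one expects this direction to have size about $1/n$. For round tori this is correct.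

\begin{example}\label{ex:round}
Let $f$ be a $1$-Lipschitz $n$-twisted embedding onto a torus of revolution with core radius $R$ and tube radius $r<R$. In the angle $\varphi$ about the axis and the angle $\psi$ about the core, the induced metric is $r^2d\psi^2+(R+r\cos\psi)^2d\varphi^2$. If $V$ is the bounded side, then $\psi$ has degree $\pm n$ on the geodesic of class $(1,0)$, whose image has length at most $1$; so $2\pi rn\le 1$, and a $\psi$-circle lies in a ball of diameter $2r$. If $V$ is the unbounded side, then $\varphi$ has degree $\pm n$ on this geodesic; so $2\pi(R-r)n\le1$, and the inner equator lies in a ball of diameter $2(R-r)$. In both cases $\operatorname{sys}(f)\le 1/(\pi n)$.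
\end{example}

Two facts are known, with constants independent of $n$ and of the embedding. First, every $n$-twisted isometric embedding satisfies $\operatorname{sys}(f)\le A\,n^{-1/3}$. Second, $T$ admits a $1$-Lipschitz $n$-twisted homeomorphism onto a standard torus of revolution scaled by a factor comparable to $n^{-1}$, and by the Nash isometric embedding theorem this map can be perturbed, within an arbitrarily small neighborhood of the standard torus, to an $n$-twisted isometric embedding with $c_1n^{-1}\le\operatorname{sys}(f)\le c_2n^{-1}$. Neither fact is used below. They lead to the following question, which we take from Vasudevan \cite{Vas}.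

\medskip
\noindent\emph{Is there a constant $C$ such that $\operatorname{sys}(f)\le Cn^{-1}$ for every $n\ge1$ and every $n$-twisted isometric embedding $f$ of $T$ in $\mathbb{R}^3$?}
\medskip

The answer is no, and the correct order is $n^{-1/2}$.

\begin{theorem}\label{thm:lower}
For every integer $n\ge1$ there is an $n$-twisted isometric embedding $f:T\to\mathbb{R}^3$ with $\operatorname{sys}(f)\ge\frac1{700}\,n^{-1/2}$.
\end{theorem}

\begin{theorem}\label{thm:upper}
There is a universal constant $C$ such that every $n$-twisted $C^1$ embedding $f:T\to\mathbb{R}^3$ with $|df|\le1$, and in particular every $n$-twisted isometric embedding, satisfies $\operatorname{sys}(f)\le Cn^{-1/2}$.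
\end{theorem}

The embeddings of Theorem~\ref{thm:lower} have $n\operatorname{sys}(f)\ge\sqrt n/700\to\infty$, so no constant as in the question exists. Theorem~\ref{thm:upper} improves the exponent $-\frac13$ above. Together the theorems give, for every $n\ge 1$,
\[
\tfrac1{700}\,n^{-1/2}\ \le\ \sup\{\operatorname{sys}(f): f\ \text{$n$-twisted and isometric}\}\ \le\ C\,n^{-1/2}.
\]

Section~\ref{sec:perturb} contains two perturbation lemmas that both proofs use. Theorem~\ref{thm:lower} is proved in Section~\ref{sec:lower} and Theorem~\ref{thm:upper} in Section~\ref{sec:upper}; these two sections are independent of each other.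

\section{Two perturbation lemmas}\label{sec:perturb}

Both proofs replace an embedding by a nearby one, and we need to know that the systole and the twisting survive.

\begin{lemma}\label{lem:stable}
If $f,g:T\to\mathbb{R}^3$ are embeddings with $\sup|f-g|\le\eta$, then $\operatorname{sys}(g)\ge\operatorname{sys}(f)-2\eta$.
\end{lemma}

\begin{proof}
If $g(\ell)$ lies in a ball of diameter $d$, then $f(\ell)$ lies in the concentric ball of diameter $d+2\eta$.
\end{proof}

If $\Psi$ is the final map of an ambient isotopy of $\mathbb{R}^3$, then $\Psi$ carries the sides of $f$ to the sides of $\Psi f$; so $\Psi f$ is $n$-twisted whenever $f$ is. The next lemma therefore lets us pass from $C^1$ to smooth embeddings, to which the tools of $3$-manifold topology apply.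

\begin{lemma}\label{lem:smooth}
Let $f:T\to\mathbb{R}^3$ be a $C^1$ embedding, let $O$ be an open neighborhood of $f(T)$, and let $\varepsilon>0$. There are a smooth embedding $g$ with $\|g-f\|_{C^1}<\varepsilon$ and an ambient isotopy $(\Psi_s)_{0\le s\le1}$ of $\mathbb{R}^3$, fixed outside a compact subset of $O$, with $\Psi_0=\mathrm{id}$ and $\Psi_1f=g$.
\end{lemma}

\begin{proof}
The unit normal of $f$ is only continuous, so we approximate it uniformly by a smooth map $\nu:T\to\mathbb{R}^3$ that is still nowhere tangent to $f$. The $C^1$ map $\Phi(x,t)=f(x)+t\nu(x)$ has invertible differential along the compact set $T\times\{0\}$ and is injective on it. Hence for some $r>0$ it is a $C^1$ diffeomorphism of $T\times(-2r,2r)$ onto an open subset $O'$ of $O$; let $(\xi,t)$ be its inverse. Fix a smooth function $\chi$ supported in $[-r,r]$ with $\chi(0)=1$. For a smooth map $g:T\to\mathbb{R}^3$ put $D(z)=\chi(t(z))\,(g-f)(\xi(z))$ for $z\in O'$ and $D(z)=0$ otherwise. Then $D$ is $C^1$, it is supported in the compact set $\Phi(T\times[-r,r])$, and $|dD|\le C_f\|g-f\|_{C^1}$ with $C_f$ independent of $g$. Smooth maps are $C^1$-dense, so we can choose $g$ with $\|g-f\|_{C^1}<\varepsilon$ and $|dD|\le\frac12$.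 Put $\Psi_s=\mathrm{id}+sD$. For each $y$ the map $z\mapsto y-sD(z)$ is a contraction, so $\Psi_s$ is bijective, and $d\Psi_s$ is invertible; thus $\Psi_s$ is a $C^1$ diffeomorphism. Finally $\Psi_1(f(x))=f(x)+(g-f)(x)=g(x)$, so $g$ is an embedding.
\end{proof}

\section{A twisted torus with systole of order $n^{-1/2}$}\label{sec:lower}

By the Nash--Kuiper theorem it is enough to find a smooth $n$-twisted embedding $F$ with $\operatorname{sys}(F)\ge1$ and $|dF|\lesssim\sqrt n$, and to scale it down. In Example~\ref{ex:round} the meridian circle rotates about its center as it is carried around the axis, and every point of the surface pays for the twisting. We let the circle rotate about one of its own points instead. That point does not move, and along the circle that it traces out twisting costs nothing.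

\subsection{The surface}

Fix an integer $K\ge0$. For $\varphi,\psi\in\mathbb{R}/2\pi\mathbb{Z}$ put
\[
c(\psi)=\tfrac12\bigl(1-e^{-i\psi}\bigr),\qquad w=w_1+iw_2=e^{-iK\varphi}c(\psi),
\]
\[
G(\varphi,\psi)=\bigl((3+w_1)\cos\varphi,\ (3+w_1)\sin\varphi,\ w_2\bigr).
\]
So $\varphi$ is the angle about the $z$-axis, and $w$ is the complex coordinate in the half-plane $\{\varphi=\mathrm{const}\}$, centered on the circle $\mathcal{C}=\{w=0\}$ of radius $3$. In each half-plane the image of $G$ is the round circle of radius $\frac12$ and center $\frac12e^{-iK\varphi}$; it passes through $w=0$ at $\psi=0$ and turns $K$ times about this point as $\varphi$ goes once around. We have $|w|=|c(\psi)|=|\sin(\psi/2)|\le1$, so the surface stays at distance at least $2$ from the axis. The vector $G_\psi$ is $w_\psi$, lying in the half-plane, while $G_\varphi$ has the component $w_\varphi=-iKw$ in the half-plane and the component $3+w_1\in[2,4]$ normal to it. Hence $G$ is an injective immersion, that is, a smooth embedding of the torus $(\mathbb{R}/2\pi\mathbb{Z})^2$, and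
\begin{equation}\label{eq:speeds}
|G_\psi|=\tfrac12,\qquad |G_\varphi|=\bigl(K^2|c|^2+(3+w_1)^2\bigr)^{1/2}\le K|\sin(\psi/2)|+4 .
\end{equation}
Let $\alpha$ and $v$ be the homology classes of the $\varphi$-circles and of the $\psi$-circles.

\begin{lemma}\label{lem:topG}
The embedding $G$ is unknotted, the meridian of its bounded side is $v$, and the meridian of its unbounded side is $u=\alpha-Kv$.
\end{lemma}

\begin{proof}
We slide each circle until its center lies on $\mathcal{C}$. For $s\in[0,1]$ let $G^s$ be defined as $G$, with $c$ replaced by $\frac{1-s}2-\frac12e^{-i\psi}$. In each half-plane the image is again a circle of radius $\frac12$ with $|w|\le1$, so each $G^s$ is a smooth embedding, and by the isotopy extension theorem $G=G^0$ is ambient isotopic to $G^1$. For $G^1$ we have $w=-\frac12e^{-i(K\varphi+\psi)}$, and the image is the torus of revolution $\{|w|=\frac12\}$. A $\psi$-circle bounds a round disc in the bounded side $\{|w|\le\frac12\}$. The curve $\psi=-K\varphi$, of class $\alpha-Kv$, is mapped to the inner equator $w=-\frac12$, which bounds a horizontal disc in the unbounded side. Both classes are primitive.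
\end{proof}

\begin{lemma}\label{lem:sysG}
$\operatorname{sys}(G)\ge1$.
\end{lemma}

\begin{proof}
Let $\ell$ be a loop of class $a\alpha+bv\ne0$ with $G(\ell)$ contained in a ball $B$ of diameter $d$. Suppose $a\ne0$. Then $G(\ell)$ has winding number $a$ about the $z$-axis. If the convex set $B$ missed the axis, $G(\ell)$ would contract in the complement of the axis; so $B$ contains a point of the axis and a point of the surface, and $d\ge2$. Suppose $a=0$ and $b\ne0$. Then $\psi|_\ell$ has degree $b$ and is surjective. So $G(\ell)$ contains a point with $\psi=0$, which lies on $\mathcal{C}$, and a point with $\psi=\pi$, where $|w|=1$. A point with coordinate $w$ is at distance $|w|$ from $\mathcal{C}$, since $3+w_1$ and $w_2$ are its cylindrical radius and height. Hence $d\ge1$.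
\end{proof}

The circle $\mathcal{C}=G(\{\psi=0\})$ has length $6\pi$ and class $\alpha=u+Kv$, for every $K$. So on a surface of systole at least $1$ a single curve of bounded length can be twisted arbitrarily often, and the length count of Example~\ref{ex:round} breaks down.

\subsection{A staircase along the cheap circle}\label{sub:stair}

We need more than one curve: the whole surface has to be parametrized by the unit square torus. The obvious choice $(\varphi,\psi)=(2\pi x,2\pi y)$ with $K=n$ is $n$-twisted, but at $\psi=\pi$ its $x$-derivative has norm at least $2\pi n$ by \eqref{eq:speeds}, which gives nothing better than $n^{-1}$. To see how much can be gained, compute the area. The component of $G_\varphi\times G_\psi$ normal to the half-plane has absolute value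
\[
|\operatorname{Im}(\overline{w_\varphi}\,w_\psi)|=K\,|\operatorname{Re}(\bar c\,c')|=\tfrac K2\,\bigl|\tfrac{d}{d\psi}\sin^2(\psi/2)\bigr|=\tfrac K4|\sin\psi| ,
\]
so the area is at least $2\pi\cdot\frac K4\cdot4=2\pi K$, and every parametrization by $T$ has Lipschitz constant at least $\sqrt{2\pi K}$. The obvious parametrization stretches by about $K$ in one direction and about $1$ in the other. We want to stretch by about $\sqrt K$ in both.

Fix an integer $J\ge1$ and consider the following closed staircase: run once around a $\psi$-circle from $\psi=0$ to $\psi=2\pi$, advance $\varphi$ by $2\pi/J$ along $\mathcal{C}$, and repeat $J$ times. Its image has length $J\pi+6\pi$, and its class is $\alpha+Jv=u+(K+J)v$. All motion in the expensive direction $\varphi$ takes place where it is cheap. The $J$ vertical parts are spaced $2\pi/J$ apart, so the translates of the staircase by $t\in[0,2\pi/J]$ in the direction $\varphi$ cover the torus, and under this sweep each point travels a distance at most $\frac{2\pi}J(K+4)$. The two lengths, of order $J$ and $K/J$, balance when $J^2\approx K$.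

Two points remain. The steps of all translates lie on the one circle $\psi=0$, so the sweep is not injective. We repair this by tilting the steps: $\psi$ keeps increasing, slowly, and stays in the strip $|\psi|\le\pi/(2J)$ while $\varphi$ advances. In the strip $|G_\varphi|\lesssim K/J+4$, so a step of width $2\pi/J$ has length of order $K/J^2+1$, which is bounded. See Figure~\ref{fig:stair}. Also, translation by $2\pi/J$ maps the staircase to itself but shifts it by one turn. If $p$ counts turns along the staircase and $q$ measures the translation in units of $2\pi/J$, the torus is the quotient of the $(p,q)$-plane by the lattice generated by $(J,0)$ and $(1,-1)$; this dictates the substitution $(p,q)=(Jx+y,-y)$ below.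

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\fill[gray!20] (0,-0.5) rectangle (6,0.5);
\draw (0,-3) rectangle (6,3);
\draw[dashed] (0,0)--(6,0);
\draw[very thick,->] (1,0.5)--(1,2);
\draw[very thick,->] (3,0.5)--(3,2);
\draw[very thick,->] (5,0.5)--(5,2);
\draw[very thick] (1,2)--(1,3) (3,2)--(3,3) (5,2)--(5,3);
\draw[very thick] (1,-3)--(1,-0.5)--(3,0.5) (3,-3)--(3,-0.5)--(5,0.5) (5,-3)--(5,-0.5)--(6,0) (0,0)--(1,0.5);
\node[left] at (0,3) {$\psi=\pi$};
\node[left] at (0,0) {$\psi=0$};
\node[left] at (0,-3) {$\psi=-\pi$};
\node[below] at (0,-3) {$\varphi=0$};
\node[below] at (6,-3) {$\varphi=2\pi$};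
\end{tikzpicture}
\caption{The tilted staircase for $J=3$ in the $(\varphi,\psi)$-torus (opposite sides of the square are identified; schematic). Horizontal motion has speed of order $K$ in general but only of order $K/J+1$ in the shaded strip $|\psi|\le\pi/(2J)$, and the curve moves horizontally only there. Its horizontal translates by at most $2\pi/J$ fill the torus.}
\label{fig:stair}
\end{figure}

\subsection{The parametrization}

Given $n\ge1$, let $J=\lceil\sqrt n\,\rceil$ and $K=n-J$. Since $n$ is an integer with $n\ge\sqrt n$, we have $K\ge 0$; moreover $K\le n\le J^2$ and $J\le\sqrt n+1\le2\sqrt n$.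

\begin{proposition}\label{prop:F}
There is a smooth $n$-twisted embedding $F:T\to\mathbb{R}^3$ with $\operatorname{sys}(F)\ge1$ and $|dF|\le200J$.
\end{proposition}

\begin{proof}
Let $\beta:\mathbb{R}\to[0,3]$ be smooth and $1$-periodic, with integral $1$ over a period, and zero on $[\frac14,\frac34]$; for instance, convolve $\frac52\cdot\mathbf{1}_{[-1/5,1/5]}$ with a smooth probability density supported in $[-\frac1{20},\frac1{20}]$ and extend periodically. Put
\[
Z(p)=\int_0^p\beta(t)\,dt,\qquad Y(p)=\frac pJ+\Bigl(1-\frac1J\Bigr)\int_0^p\beta\bigl(t-\tfrac12\bigr)\,dt .
\]
Then $Z(p+1)=Z(p)+1$ and $Y(p+1)=Y(p)+1$. We have $0\le Z'\le3$, and $Z'(p)\neq0$ only if $p$ is within $\frac14$ of an integer. We have $0<Y'\le3$, because $Y'$ is a convex combination of $1$ and a value of $\beta$ in which $1$ has positive weight. Finally $Y(p)=p/J$ for $|p|\le\frac14$, because $\beta(t-\frac12)=0$ for $|t|\le\frac14$. Define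
\[
H(p,q)=(\varphi,\psi)=\Bigl(\frac{2\pi}J\bigl(q+Z(p)\bigr),\ 2\pi Y(p)\Bigr),\qquad F(x,y)=G\bigl(H(Jx+y,-y)\bigr).
\]
The curves $q=\mathrm{const}$ are the tilted staircases.

\emph{Topology.} The map $H$ is a diffeomorphism of $\mathbb{R}^2$: $\psi$ determines $p$ because $Y'>0$, and then $\varphi$ determines $q$. So $\widetilde H(x,y)=H(Jx+y,-y)$ is a diffeomorphism of $\mathbb{R}^2$. Under $x\mapsto x+1$ we have $(p,q)\mapsto(p+J,q)$ and hence $(\varphi,\psi)\mapsto(\varphi+2\pi,\psi+2\pi J)$. Under $y\mapsto y+1$ we have $(p,q)\mapsto(p+1,q-1)$, which leaves $q+Z(p)$ unchanged, and hence $(\varphi,\psi)\mapsto(\varphi,\psi+2\pi)$. The vectors $(1,J)$ and $(0,1)$ form a basis of $\mathbb{Z}^2$, so $\widetilde H$ conjugates the action of $\mathbb{Z}^2$ to that of $(2\pi\mathbb{Z})^2$ and descends to a diffeomorphism of tori. Thus $F$ is a smooth embedding with the same image as $G$, and $\operatorname{sys}(F)\ge1$ by Lemma~\ref{lem:sysG}. By Lemma~\ref{lem:topG}, $F$ is unknotted and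
\[
(1,0)=\alpha+Jv=u+(K+J)v=u+nv,\qquad(0,1)=v .
\]

\emph{Derivatives.} By the chain rule and \eqref{eq:speeds},
\[
|\partial_p(G\circ H)|\le\pi Y'+\frac{2\pi}J\,Z'\,\bigl(K|\sin\pi Y|+4\bigr).
\]
Where $Z'\ne0$ we have $p=k+p'$ with $k\in\mathbb{Z}$ and $|p'|\le\frac14$, so $Y=k+p'/J$ and $|\sin\pi Y|\le\pi/(4J)$. With $K\le J^2$ and $J\ge1$ this gives
\[
|\partial_p(G\circ H)|\le3\pi+\frac{6\pi}J\Bigl(\frac{K\pi}{4J}+4\Bigr)\le3\pi+\frac{3\pi^2}2+24\pi<100 .
\]
In the direction of the sweep,
\[
|\partial_q(G\circ H)|\le\frac{2\pi}J(K+4)\le2\pi\Bigl(J+\frac4J\Bigr)\le10\pi J<32J .
\]
Since $F_x=J\,\partial_p(G\circ H)$ and $F_y=\partial_p(G\circ H)-\partial_q(G\circ H)$, we get $|F_x|\le100J$ and $|F_y|\le132J$, and $|dF|\le(|F_x|^2+|F_y|^2)^{1/2}\le200J$.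
\end{proof}

\subsection{From short to isometric}

A smooth embedding $F_0:T\to\mathbb{R}^3$ is \emph{strictly short} if $|dF_0|<1$ everywhere.

\begin{theorem}[Nash--Kuiper \cite{Kui}]\label{thm:NK}
If $F_0:T\to\mathbb{R}^3$ is a strictly short smooth embedding and $\eta>0$, then there is a $C^1$ isometric embedding $f$ with $\sup|f-F_0|<\eta$.
\end{theorem}

The map $f$ is close to $F_0$ only in $C^0$, so $f(T)$ need not be a graph over $F_0(T)$, and it takes an argument to see that $f$ has the topological type of $F_0$. We use the following case of a theorem of Waldhausen on incompressible surfaces in products.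

\begin{theorem}[{\cite[Prop.~3.1, Cor.~3.2]{Wal}}]\label{thm:Wal}
Let $S$ be a smooth torus in the interior of $N=T\times[-1,1]$ such that $\pi_1(S)\to\pi_1(N)$ is injective. Then an ambient isotopy of $N$, fixed on $\partial N$, carries $S$ to $T\times\{0\}$.
\end{theorem}

\begin{lemma}\label{lem:C0}
Let $F_0$ be a smooth $n$-twisted embedding. There is $\eta_0>0$ such that every $C^1$ embedding $f$ with $\sup|f-F_0|<\eta_0$ is $n$-twisted.
\end{lemma}

\begin{proof}
Let $N\cong T\times[-1,1]$ be a tubular neighborhood of $F_0(T)=T\times\{0\}$, and let $\eta_0$ be the distance from $F_0(T)$ to $\partial N$. The segments from $F_0(x)$ to $f(x)$ lie in the interior of $N$, so $f\simeq F_0$ as maps to $N$. Lemma~\ref{lem:smooth} with $O=\operatorname{int}N$ gives an ambient isotopy supported in $\operatorname{int}N$ from $f$ to a smooth embedding $g$, and $g\simeq f\simeq F_0$ in $N$. As $F_0:T\to N$ is a homotopy equivalence, $g(T)$ is $\pi_1$-injective in $N$. Theorem~\ref{thm:Wal} gives an isotopy of $N$, which we extend by the identity to $\mathbb{R}^3$, whose final map $\Phi$ satisfies $\Phi g(T)=F_0(T)$. Then $\Phi g=F_0\theta$ for a homeomorphism $\theta$ of $T$. Since $F_0\theta=\Phi g\simeq g\simeq F_0$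 in $N$, the map $\theta$ acts trivially on $H_1(T)$. So $F_0\theta$ is $n$-twisted, and hence so are $g$ and $f$, which differ from it by ambient isotopies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $F$ be as in Proposition~\ref{prop:F} and $\lambda=1/(300J)$. Then $F_0=\lambda F$ is $n$-twisted, $|dF_0|\le\frac23$, and $\operatorname{sys}(F_0)\ge\lambda$. Apply Theorem~\ref{thm:NK} with $\eta=\min(\eta_0,\lambda/20)$. The isometric embedding $f$ is $n$-twisted by Lemma~\ref{lem:C0}, and Lemma~\ref{lem:stable} and $J\le2\sqrt n$ give
\[
\operatorname{sys}(f)\ge0.9\,\lambda\ge\frac{0.9}{600\sqrt n}\ge\frac1{700\sqrt n}.\qedhere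
\]
\end{proof}

\section{The upper bound}\label{sec:upper}

\subsection{Lens spaces and the plan of the proof}

Let $\delta=\operatorname{sys}(f)$. At scales below $\delta$ the surface shows no topology, and it is covered by about $\delta^{-2}$ pieces of size $\delta$. So the position of $f(T)$ in space, together with the short curves on it, should be described by a combinatorial object of size $O(\delta^{-2})$. We need an object of this kind that remembers $n$ and that is known to have size at least of order $n$.

Let $W$ be a solid torus with meridian $u$, let $u,v$ be a basis of $H_1(\partial W)$, and let $p\ge1$. Glue a second solid torus to $W$ along the boundary so that its meridian is $u+pv$. The resulting closed manifold depends only on $p$, and up to orientation it is the \emph{lens space} $L(p,1)$. Indeed, a homeomorphism $W\to D^2\times S^1$ takes $u,v$ to the classes of the two circle factors of the boundary, and the result of gluing in a solid torus depends only on the meridian class up to sign. We have $H_1(L(p,1))=\mathbb{Z}^2/\langle u,u+pv\rangle=\mathbb{Z}/p$, and $L(1,1)=S^3$. For an $n$-twisted embedding, the side $W$ and the short curve of class $(1,0)=u+nv$ thus determine $L(n,1)$.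

\begin{theorem}[Jaco--Rubinstein--Tillmann \cite{JRT}]\label{thm:JRT}
For $k\ge2$, every (possibly singular) triangulation of $L(2k,1)$ has at least $2k-3$ tetrahedra.
\end{theorem}

We apply this only to simplicial triangulations. The linear growth is what matters. Homology alone gives a logarithm: a simplicial triangulation with $t$ tetrahedra has $2t$ triangles, the order of the torsion of $H_1$ divides a nonzero minor of the matrix of $\partial_2$, whose columns have norm $\sqrt3$, and Hadamard's inequality yields only $p\le3^{t}$.

Triangulations will come from cell decompositions. A \emph{regular cell decomposition} of a compact space is a finite CW structure in which every closed $i$-cell is an embedded closed $i$-ball whose boundary sphere is a union of cells of lower dimension.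

\begin{lemma}\label{lem:bary}
If a closed $3$-manifold has a regular cell decomposition with $N$ edges, each contained in at most four $2$-cells, then it has a simplicial triangulation with at most $16N$ tetrahedra.
\end{lemma}

\begin{proof}
Cone each edge from an interior point over its endpoints, then each $2$-cell over its subdivided boundary, then each $3$-cell. The simplices correspond to chains of cells under inclusion, and a simplex is determined by its vertices, so the result is a simplicial complex. A tetrahedron is a chain vertex $\subset$ edge $\subset$ $2$-cell $\subset$ $3$-cell. An edge has two vertices, and a $2$-cell lies in at most two $3$-cells, so there are at most $N\cdot2\cdot4\cdot2$ chains.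
\end{proof}

The plan is to lay a cubical grid of mesh comparable to $\delta$ over the surface and to cut the cubes along it. There are three difficulties. The number of intersections with the grid must be $O(\delta^{-2})$; a generic translate of the grid achieves this (Section~\ref{sub:grid}). The surface may meet a cube in pieces that are not discs, and then the parts of the cube are not balls; such pieces are removed by surgery (Section~\ref{sub:swap}). And the region occupied by the surface may contain about $\delta^{-3}$ cubes; the cubes away from the surface are merged (Section~\ref{sub:background}).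

We use two textbook facts. By \emph{Alexander's theorem}, a smooth or piecewise smooth (locally flat) $2$-sphere in $S^3$ bounds a closed ball on each side. In particular a properly embedded disc $F$ cuts a ball $Q\subset S^3$ into two balls: $\partial F$ divides $\partial Q$ into two discs $\Delta_1,\Delta_2$, and the pieces are the sides of the spheres $F\cup\Delta_i$ that lie in $Q$. The second fact is a consequence of the loop theorem.

\begin{lemma}[{\cite[Lemma~6.1]{Hem}}]\label{lem:loop}
Let $S$ be a compact, two-sided, properly embedded surface in a $3$-manifold $M$, not necessarily connected. If $\pi_1(F)\to\pi_1(M)$ is not injective for some component $F$ of $S$, then there is a disc $E\subset M$ with $E\cap S=\partial E$ and $\partial E$ not null-homotopic in $S$.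
\end{lemma}

The surfaces below are smooth and transverse to the grid, so such piecewise linear statements apply to them, and $E$ may be taken smooth, in the interior of $M$, and transverse to $S$ along $\partial E$.

\subsection{Rescaling and a generic grid}\label{sub:grid}

Let $f$ be as in Theorem~\ref{thm:upper} and $\delta=\operatorname{sys}(f)$. By \eqref{eq:trivial}, $\delta\le1\le\sqrt3\,n^{-1/2}$ for $n\le3$. So we assume $n\ge4$, and also $\delta>0$. By Lemmas~\ref{lem:smooth} and~\ref{lem:stable} there is a smooth $n$-twisted embedding with $|d\,\cdot|\le2$ and systole at least $0.95\,\delta$. Scale domain and target by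
\[
L=2/\delta\ge2 .
\]
We obtain a smooth $n$-twisted embedding $g:T_L=\mathbb{R}^2/(L\mathbb{Z})^2\to\mathbb{R}^3$ with $|dg|\le2$ and $\operatorname{sys}(g)\ge1.9>\sqrt3$. Let $\Sigma=g(T_L)$, with sides $V,W$ and meridians $v,u$. A unit cube lies in a ball of diameter $\sqrt3$, so for every closed unit cube $Q$ every loop in $\Sigma\cap Q$ is null-homotopic in $\Sigma$. This is the only way in which the systole enters.

Theorem~\ref{thm:JRT} needs an even order, so choose $e\in\{0,1\}$ with $p=n+e$ even. Let $\gamma_1,\gamma_2\subset\Sigma$ be the images of two distinct closed geodesics of $T_L$ of the primitive class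
\[
(1,e)=u+nv+ev=u+pv .
\]
They are disjoint simple closed curves that cut $\Sigma$ into two annuli, and each geodesic has length at most $\sqrt2L$. We take two curves rather than one so that the solid torus glued in at the end is cut into two embedded balls. Put $\Gamma=\gamma_1\cup\gamma_2$.

For $\tau\in[0,1]^3$ consider the unit cubical grid with vertex set $\tau+\mathbb{Z}^3$, and let $X^i$ be its $i$-skeleton: $X^1$ is the union of the grid lines and $X^2$ the union of the grid planes. Call $\tau$ \emph{generic} if $\Sigma$ misses $X^0$ and is transverse to the grid lines and planes, and $\Gamma$ misses $X^1$ and is transverse to the grid planes. Put $A=|\Sigma\cap X^1|$ and $m=|\Gamma\cap X^2|$.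

\begin{lemma}\label{lem:grid}
There is a generic $\tau$ with $A+m\le21L^2$.
\end{lemma}

\begin{proof}
Project $\Sigma$ and $\Gamma$ to one, two or all three coordinates and reduce modulo $\mathbb{Z}$. Each condition in the definition of generic says that the corresponding coordinates of $\tau$ form a regular value of one of these finitely many smooth maps, so almost every $\tau$ is generic by Sard's theorem. The area formula states that $\int\#\phi^{-1}(y)\,dy=\int|\operatorname{Jac}\phi|$ for a $C^1$ map $\phi$ between compact Riemannian manifolds of the same dimension. The points of $\Sigma$ on grid lines parallel to the third axis are the preimages of $(\tau_1,\tau_2)$ under $(g_1,g_2):T_L\to\mathbb{R}^2/\mathbb{Z}^2$, whose Jacobian is at most $4$. Summing over the three directions, $\int A\,d\tau\le3\cdot4L^2$. The points of $\Gamma$ on grid planes normal to the $i$-th axis are the preimages of $\tau_i$ under the restriction of $g_i \bmod 1$ to the two geodesics, whose derivative is at most $2$. Hence $\int m\,d\tau\le3\cdot2\cdot2\sqrt2L$. As $L\ge2$, the mean of $A+m$ is at most $(12+6\sqrt2)L^2\le21L^2$, and so $A+m\le21L^2$ on a set of positive measure.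
\end{proof}

Fix such a $\tau$. From now on cubes, squares and edges are closed cells of this grid. Let $\mathcal{Y}$ be the set of cubes that meet $\Sigma$.

\subsection{Disc swaps}\label{sub:swap}

By transversality, $\Sigma\cap Q$ is a compact surface properly embedded in the cube $Q$, with boundary $\Sigma\cap\partial Q$, and $\Sigma\cap X^2$ is a compact set with finitely many components, made of arcs and circles in the squares. Lemma~\ref{lem:grid} controls neither the number of circles nor the topology of $\Sigma\cap Q$: the surface may send thin fingers through many cubes. Each finger is cut off by a curve that bounds a disc in the surface, and we replace this disc by one inside a cube.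

Call a homeomorphism $\Theta$ of $S^3$ \emph{admissible} if $S=\Theta(\Sigma)$ is a smooth surface in $\mathbb{R}^3$ and
\begin{enumerate}
\item[(a)] for every cube $Q$, every loop in $S\cap Q$ is null-homotopic in $S$;
\item[(b)] every point of $S\cap X^2$ has a neighborhood $O$ such that $S\cap O=\Sigma\cap O$ and $\Theta$ fixes $\Sigma\cap O$ pointwise;
\item[(c)] every cube that meets $S$ belongs to $\mathcal{Y}$.
\end{enumerate}
The identity is admissible. By (b), $S\cap X^2\subset\Sigma\cap X^2$ and $\Theta(\Gamma)\cap X^2\subset\Gamma\cap X^2$, and near these points $S$ and $\Theta(\Gamma)$ agree with $\Sigma$ and $\Gamma$; so transversality persists and the numbers $A$ and $m$ do not increase. Let $\kappa(\Theta)$ be the number of components of $S\cap X^2$.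

\begin{lemma}\label{lem:swap}
Let $\Theta$ be admissible, $S=\Theta(\Sigma)$, and suppose that for some cube $Q$ a component of $S\cap Q$ is not a disc. Then there is an admissible $\Theta'$ with $\kappa(\Theta')<\kappa(\Theta)$.
\end{lemma}

\begin{proof}
\emph{The two discs.} No component of $S\cap Q$ is closed, for it would be all of $S$, against (a). A compact connected surface with nonempty boundary that is not a disc is not simply connected. Since $\pi_1(Q)=1$ and $S$ is two-sided, Lemma~\ref{lem:loop} gives a disc $E\subset\operatorname{int}Q$ with $E\cap S=\partial E=c$ and $c$ not null-homotopic in $S\cap Q$. By (a), the simple closed curve $c$ is null-homotopic in the torus $S$, so it bounds a disc $D\subset S$. The disc $D$ meets $X^2$: otherwise it would lie in $\operatorname{int}Q$, being connected and containing $c$, and $c$ would contract in $S\cap Q$. Put $S'=(S\setminus D)\cup E$, and let $h:S\to S'$ be a homeomorphism that is the identity off $\operatorname{int}D$ and maps $D$ onto $E$.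

\emph{The map $h$ extends to $S^3$.} The sphere $D\cup E$ bounds two balls in $S^3$. The connected set $S\setminus D$ misses the sphere and so lies in one of them; let $\beta$ be the other, so that $\beta\cap S=D$. Let $P$ be the side of $S$ that contains $E$, and $R$ the other side. The interior of $\beta$ is connected, misses $S$ and has points near $\operatorname{int}E$, so $\beta\subset P$. The sides of $S'$ are $R'=R\cup\beta$ and $P'=\overline{P\setminus\beta}$, with $R\cap\beta=D$ and $P'\cap\beta=E$. Using a collar $S\times[0,1]$ of $\partial R$ in $R$, let $U=D\times[0,1]$, and let $\Delta$ be the disc $\partial U\setminus\operatorname{int}D$. Then $U$ is a ball with boundary $\Delta\cup D$, and $U\cup\beta$ is bounded by the sphere $\Delta\cup E$, so it is a ball by Alexander's theorem. The homeomorphism $\Delta\cup D\to\Delta\cup E$ given by the identity and $h$ extends, by coning, to a homeomorphism $U\to U\cup\beta$; together with the identity outside $U$ it defines a homeomorphism $R\to R'$ that restricts to $h$ on $S$. The same construction, applied to $P'$, the disc $E\subset\partial P'$ and $h^{-1}$, gives a homeomorphism $P'\to P'\cup\beta=P$ that restricts to $h^{-1}$ on $S'$. The first map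 and the inverse of the second fit together to a homeomorphism $\widehat h$ of $S^3$ extending $h$.

\emph{Property (a) for $S'$.} Let $\ell$ be a loop in $S'\cap Q'$. If $Q'\ne Q$, then $\ell$ misses $E\subset\operatorname{int}Q$. If $Q'=Q$, move $\ell$ off an interior point of $E$ and retract the punctured disc to $c$; this is a homotopy in $S'\cap Q$. In both cases we may assume that $\ell$ lies in $(S\setminus\operatorname{int}D)\cap Q'$. Then $\ell$ is null-homotopic in $S$, and applying $h$, which fixes $\ell$, we see that it is null-homotopic in $S'$.

\emph{Properties (b), (c) and the complexity.} We have $S'\cap X^2=(S\cap X^2)\setminus D$. A point of this set has a neighborhood that misses $D\cup E$, where $S'=S$ and $h$ is the identity; so (b) passes from $\Theta$ to $\widehat h\Theta$. The new disc $E$ meets only the cube $Q$, which meets $S$, so (c) holds. Since $\partial D$ misses $X^2$, the nonempty set $D\cap X^2$ is open and closed in $S\cap X^2$, so it is a union of components, and $\kappa$ drops.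

Finally, $S'$ has a corner along $c$. Round it by a homeomorphism $\rho$ of $S^3$ supported in $\operatorname{int}Q$. Such a $\rho$ preserves every cube and is the identity near $X^2$, so $\Theta'=\rho\,\widehat h\,\Theta$ is admissible with the same smaller value of $\kappa$.
\end{proof}

Choose an admissible $\Theta$ with $\kappa(\Theta)$ minimal, and write $\Sigma^*,W^*,\gamma_i^*,\Gamma^*$ for the images under $\Theta$. Then $W^*$ is a solid torus with meridian $u$, the curves $\gamma_i^*$ have class $u+pv$ and cut $\Sigma^*$ into two annuli, and $A^*=|\Sigma^*\cap X^1|$ and $m^*=|\Gamma^*\cap X^2|$ satisfy $A^*+m^*\le21L^2$.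

\begin{lemma}\label{lem:normal}
The torus $\Sigma^*$ meets every cube in disjoint properly embedded discs and every square in disjoint properly embedded arcs.
\end{lemma}

\begin{proof}
The first claim is Lemma~\ref{lem:swap}. Suppose that a circle $c$ of $\Sigma^*\cap\sigma$ lies in the interior of a square $\sigma=Q_+\cap Q_-$. Then $c$ is a boundary circle of a component of $\Sigma^*\cap Q_+$ and of a component of $\Sigma^*\cap Q_-$. Both are discs, with boundary $c$, so their union is a sphere contained in the torus $\Sigma^*$, which is impossible.
\end{proof}

\subsection{A background decomposition with $O(L^2)$ cells}\label{sub:background}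

We first count the cubes near the surface. Divide $T_L$ into $\lceil L\rceil^2\le\frac94L^2$ flat squares of side at most $1$. The image of each has diameter at most $2\sqrt2<3$. An interval of length less than $3$ meets at most four of the closed unit intervals of the grid, so the image meets at most $64$ cubes, and $|\mathcal{Y}|\le144L^2$. Let $B$ be the smallest rectangular box, made of cubes, that contains all cubes of $\mathcal{Y}$. Since $T_L$ has diameter $L/\sqrt2$, the surface $\Sigma$ has diameter at most $\sqrt2L$, and the sides of $B$ are at most $\sqrt2L+2\le3L$.

The box may contain about $L^3$ cubes. Using all of them in the argument below would give $O(L^3)$ tetrahedra and the bound $\delta\le Cn^{-1/3}$. Nor can we treat the complement of $\bigcup\mathcal{Y}$ as a few cells, since its components need not be balls. But $B$ has at most $9L^2$ vertical columns, and within a column the cubes away from the surface can be merged.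

\begin{lemma}\label{lem:background}
There is a regular cell decomposition $\mathcal{K}$ of $S^3$ with at most $2448L^2$ edges, each contained in at most four $2$-cells, such that every cell of $\mathcal{K}$ that meets $\Sigma^*$ is a cube, a square or an edge of the grid, and every cube, square or edge of the grid that meets $\Sigma^*$ is a cell of $\mathcal{K}$.
\end{lemma}

\begin{proof}
The $3$-cells are the cubes of $\mathcal{Y}$; the long boxes obtained by merging, in each column, each maximal run of consecutive cubes not in $\mathcal{Y}$; and the outer ball $S^3\setminus\operatorname{int}B$. The horizontal $2$-cells are the tops and bottoms of the $3$-cells in the columns; we say that a column \emph{uses} the heights of its horizontal $2$-cells. Each vertical wall of width $1$, between two columns or on $\partial B$, is cut into rectangles at the heights used by the one or two adjacent columns; these rectangles are the vertical $2$-cells, and their horizontal sides are the horizontal edges. Each vertical grid line in $B$ is cut at the heights used by the at most four columns around it; this gives the vertices and the vertical edges.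

The decomposition is regular. The ends of a horizontal edge are vertices, because the vertical lines through them are adjacent to the column that uses its height. The vertical sides of a rectangle begin and end at vertices, so they are unions of vertical edges. The walls of a $3$-cell in a column begin and end at heights used by this column, so they are unions of rectangles. And $\partial B$ is a union of $2$-cells.

A horizontal $2$-cell is the top or bottom of its column, or it separates two consecutive $3$-cells, at least one of which is in $\mathcal{Y}$ by maximality of the runs. So there are $N_h\le2|\mathcal{Y}|+2\cdot9L^2\le306L^2$ of them. Every horizontal edge is a side, and every vertex is a corner, of a horizontal $2$-cell, and a vertical edge is determined by its upper vertex. Hence there are at most $4N_h+4N_h\le2448L^2$ edges. A horizontal edge lies in at most two horizontal $2$-cells and two rectangles. A vertical edge lies in at most four walls, and in one rectangle of each, because the heights at which a wall is cut are among those at which its bounding lines are cut.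

All cuts are made at heights of the grid, so every square and edge of a cube of $\mathcal{Y}$ is a cell of $\mathcal{K}$. If a cube, square or edge of the grid meets $\Sigma^*$, then by (c) all cubes containing it are in $\mathcal{Y}$, and so it is a cell of $\mathcal{K}$. Conversely, a cell of $\mathcal{K}$ is, apart from the point $\infty$, a union of grid cells of the same dimension. If it meets $\Sigma^*$, then one of these does and is itself a cell of $\mathcal{K}$, so the two coincide.
\end{proof}

\subsection{Cutting along the torus and filling}\label{sub:cut}

Subdivide $\mathcal{K}$ along $\Sigma^*$, and $\Sigma^*$ along $\Gamma^*$. Cells of $\mathcal{K}$ that miss $\Sigma^*$ are kept. The cells of the new decomposition $\mathcal{K}^*$ are as follows.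

\emph{Vertices:} the vertices of $\mathcal{K}$, the $A^*$ points of $\Sigma^*\cap X^1$, and the $m^*$ points of $\Gamma^*\cap X^2$.

\emph{Edges} are of three kinds. The edges of $\mathcal{K}$, cut at the points of $\Sigma^*\cap X^1$, give at most $2448L^2+A^*$ edges. The arcs of $\Sigma^*$ in the squares number $2A^*$, since each point of $\Sigma^*\cap X^1$ is the end of one arc in each of the four squares around its grid edge and each arc has two ends; cut at the points of $\Gamma^*\cap X^2$, they give $2A^*+m^*$ edges. Each curve $\gamma_i^*$ meets $X^2$, since by (a) it does not lie in a cube, so $\Gamma^*$ is cut into $m^*$ arcs. Each of these has its interior in an open cube and has distinct ends, because the two branches of $\Gamma^*$ at a crossing point enter different cubes.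

\emph{$2$-cells:} the $2$-cells of $\mathcal{K}$ cut along the arcs of Lemma~\ref{lem:normal}, and the discs of $\Sigma^*\cap Q$ cut along the arcs of $\Gamma^*$. A closed disc cut along disjoint properly embedded arcs falls into embedded closed discs, and their boundaries are unions of the edges listed above; here we use that no boundary circle of a disc of $\Sigma^*\cap Q$ lies inside one square.

\emph{$3$-cells:} the $3$-cells of $\mathcal{K}$ that miss $\Sigma^*$, and the pieces of the cubes cut along the discs of $\Sigma^*\cap Q$. Cutting along one disc at a time, the pieces are balls. The boundary of a piece consists of discs of $\Sigma^*\cap Q$ and of closures of components of $\partial Q\setminus\Sigma^*$, which are unions of $2$-cells.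

So $\mathcal{K}^*$ is a regular cell decomposition of $S^3$ with at most
\[
2448L^2+3A^*+2m^*\le2511L^2
\]
edges. An edge of the first kind lies in at most four $2$-cells, one in each $2$-cell of $\mathcal{K}$ that contains it. An edge of the second kind lies in four: two pieces of its square and two pieces of $\Sigma^*$. An edge of $\Gamma^*$ lies in two, both in $\Sigma^*$. The interior of a $3$-cell misses $\Sigma^*$, so each $3$-cell lies in one side. Hence $W^*$, $\Sigma^*$ and $\Gamma^*$ are unions of cells.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
An affine map whose linear part is given by an integer matrix of determinant $1$ that takes $(1,e)$ to $(1,0)$ identifies $T_L$, and hence $\Sigma^*$, with $\partial D^2\times S^1$ so that $\gamma_1^*,\gamma_2^*$ become two circles $\partial D^2\times\{z_1\}$ and $\partial D^2\times\{z_2\}$. Let $M=W^*\cup_{\Sigma^*}(D^2\times S^1)$. The meridians of the two solid tori are $u$ and $u+pv$, and $u=(1,-n)$, $v=(0,1)$ form a basis of $\mathbb{Z}^2$. So $M\cong L(p,1)$ up to orientation.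

To the cells of $\mathcal{K}^*$ in $W^*$ add the two $2$-cells $D^2\times\{z_i\}$, whose boundaries $\gamma_i^*$ are unions of edges, and the two $3$-cells $D^2\times I$, where $I$ is either closed arc of $S^1$ between $z_1$ and $z_2$. The boundary of such a ball consists of the two new discs and one of the annuli into which $\Gamma^*$ cuts $\Sigma^*$, which is a union of $2$-cells. This is a regular cell decomposition of $M$ with at most $2511L^2$ edges. An edge of $\Gamma^*$ now lies in three $2$-cells, and every other edge in at most four. By Lemma~\ref{lem:bary}, $M$ has a triangulation with at most $c_0L^2$ tetrahedra, where $c_0=16\cdot2511$. Since $p\ge4$ is even, Theorem~\ref{thm:JRT} gives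
\[
\frac n4\le n-3\le p-3\le c_0L^2=\frac{4c_0}{\delta^2},
\]
where the first inequality uses $n\ge4$. Hence $\delta\le4\sqrt{c_0}\,n^{-1/2}$.
\end{proof}

\begin{remark}
The hypothesis $|df|\le1$ is used through the area of the surface (the bound on $A$), its diameter at small and large scale (the bounds on $|\mathcal{Y}|$ and on the number of columns), and the length of the curves of class $(1,e)$ (the bound on $m$). The last use cannot be dropped. If $f$ is $n$-twisted and $\theta_k$ is the linear automorphism of $T$ with $(1,0)\mapsto(1,k)$ and $(0,1)\mapsto(0,1)$, then $f\theta_k$ is $(n+k)$-twisted and has the same image as $f$. So no condition on the image alone relates the systole to $n$. Of the unknottedness, the proof uses only that the side $W$ is a solid torus, and $C^1$ regularity is used only in Lemma~\ref{lem:smooth}.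
\end{remark}

\begin{thebibliography}{9}

\bibitem{Hem}
Hempel, \emph{3-Manifolds}.

\bibitem{JRT}
Jaco, Rubinstein and Tillmann, \emph{Minimal triangulations for an infinite family of lens spaces}, J. Topology 2 (2009).

\bibitem{Kui}
N. Kuiper, \emph{On $C^1$-isometric imbeddings}, 1955.

\bibitem{Vas}
Sahana Vasudevan, \emph{Twisted embeddings of tori have small extrinsic systole}, arXiv:2507.23766 (2025).

\bibitem{Wal}
Waldhausen, \emph{On irreducible 3-manifolds which are sufficiently large}, Ann. of Math. 87 (1968).

\end{thebibliography}
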